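\title{A compact threefold with vanishing Kobayashi pseudodistance and a point on no entire curve}

\begin{abstract}
If a holomorphic map $f:\mathbb C\to X$ has $f(0)=x$ and $f'(0)\ne0$, then the Kobayashi--Royden pseudometric of $X$ is degenerate at $x$. We show that on compact manifolds the converse fails pointwise. We construct a compact complex threefold $X$ with identically vanishing Kobayashi pseudodistance and a point $p\in X$ such that the Kobayashi--Royden pseudometric vanishes on all of $T_pX$, while every holomorphic map $\mathbb C\to X$ sending $0$ to $p$ is constant. Products give counterexamples in every dimension at least $3$; in dimension $1$ the converse holds. The threefold is glued from a twice blown-up ball by means of a polynomial contraction of $\mathbb C^3$ that acts as a hyperbolic monomial map on two coordinates and as a rotation on the third. The point $p$ is chosen so that, at a sparse sequence of resonant times, the derivative along its orbit exchanges the expanding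 and the contracting direction of the monomial map.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Delta_R=\{\zeta\in\mathbb C:|\zeta|<R\}$ and $\Delta=\Delta_1$. For a complex manifold $X$, a point $x\in X$ and $v\in T_xX$, the \emph{infinitesimal Kobayashi--Royden pseudometric} is
\[
F_X(x,v)=\inf\{\,1/r \;:\; r>0,\ \text{there is a holomorphic } f:\Delta\to X \text{ with } f(0)=x,\ f'(0)=rv\,\}.
\]
Replacing $f(\zeta)$ by $f(\zeta/r)$, one sees that $1/F_X(x,v)$ is the supremum of the radii $R$ for which there is a holomorphic map $\Delta_R\to X$ with value $x$ and derivative $v$ at $0$. Thus $F_X$ measures how large a disc can pass through $x$ with a prescribed velocity. The Schwarz lemma gives $F_\Delta(0,v)=|v|$, and $F_{\mathbb C}\equiv0$. We say that $F_X$ is \emph{degenerate on $T_xX$} if $F_X(x,v)=0$ for some $v\neq0$. The global counterpart of $F_X$ is the \emph{Kobayashi pseudodistance} $d_X$. Let $d_\Delta$ be the Poincar\'e distance, normalized by $d_\Delta(0,\varepsilon)=\operatorname{artanh}|\varepsilon|$.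 Then $d_X(x,x')$ is the infimum of $\sum_i d_\Delta(a_i,b_i)$ over all chains of holomorphic discs $f_1,\dots,f_m:\Delta\to X$ and points $a_i,b_i\in\Delta$ with $f_1(a_1)=x$, $f_i(b_i)=f_{i+1}(a_{i+1})$ and $f_m(b_m)=x'$.

An \emph{entire curve} is a non-constant holomorphic map $f:\mathbb C\to X$. If $f(0)=x$ and $f'(0)=v\ne0$, the restrictions of $f$ to the discs $\Delta_R$ show that $F_X(x,v)=0$. Suppose conversely that $X$ is compact and $F_X(x,v)=0$ with $v\neq0$, so that there are maps $f_j:\Delta_j\to X$ with $f_j(0)=x$ and $f_j'(0)=v$. If the derivatives of the $f_j$ are locally uniformly bounded for a Hermitian metric on $X$, the Arzel\`a--Ascoli theorem gives a limit $f:\mathbb C\to X$ with $f(0)=x$ and $f'(0)=v$. If they are unbounded, one can recenter and rescale the discs at points where the derivative is large. This is the argument behind Brody's theorem; it produces an entire curve in $X$, but the centers move, and nothing ties the limit to $x$. It is natural to guess that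 one of the many available sequences of discs still leads to a curve through $x$. This is the content of the following conjecture, which we take from Winkelmann's paper \cite{Winkelmann}.

\medskip\noindent\textbf{Conjecture.} \emph{Let $X$ be a compact complex manifold and $x\in X$. If $F_X$ is degenerate on $T_xX$, then there is a non-constant holomorphic map $f:\mathbb C\to X$ with $f(0)=x$.}
\medskip

We disprove it.

\begin{theorem}\label{thm:main}
There are a compact connected complex manifold $X$ of dimension $3$ and a point $p\in X$ such that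
\begin{enumerate}
\item[(1)] $F_X(p,v)=0$ for all $v\in T_pX$; moreover $d_X$ vanishes identically;
\item[(2)] every holomorphic map $\varphi:\mathbb C\to X$ with $\varphi(0)=p$ is constant.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:dim}
The conjecture holds in dimension $1$ and fails in every dimension $d\ge3$.
\end{theorem}

Dimension $2$ is not decided here.

\begin{proof}[Proof of Theorem~\ref{thm:dim} from Theorem~\ref{thm:main}]
Let $\dim X=1$ and let $u:S\to X^0$ be the universal covering of the component $X^0$ of $x$. By uniformization $S$ is $\Delta$, $\mathbb C$ or $\mathbb P^1$. Suppose $S=\Delta$; composing with an automorphism we may assume $u(0)=x$. A disc $f$ with $f(0)=x$ and $f'(0)=rv$ lifts to $\tilde f:\Delta\to\Delta$ with $\tilde f(0)=0$, and $rv=\tilde f'(0)\,u'(0)$ with $|\tilde f'(0)|\le1$ by the Schwarz lemma. For $v\ne0$ this bounds $r$, so $F_X(x,v)>0$. Hence degeneracy at $x$ forces $S=\mathbb C$ or $S=\mathbb P^1$. In an affine coordinate that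 vanishes at a point over $x$, the restriction of $u$ to $\mathbb C$ is an entire curve sending $0$ to $x$.

Let $d\ge3$, let $X,p$ be as in Theorem~\ref{thm:main}, let $Y$ be a product of $d-3$ compact Riemann surfaces of genus at least $2$ (a point if $d=3$), and let $y\in Y$. Composing discs with $X\to X\times\{y\}$ gives $F_{X\times Y}((p,y),(v,0))\le F_X(p,v)=0$. A holomorphic map $\mathbb C\to X\times Y$ with $0\mapsto(p,y)$ has constant projection to $X$ by Theorem~\ref{thm:main}, and constant projection to $Y$ because it lifts to the universal covering of $Y$, a polydisc, where Liouville's theorem applies.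
\end{proof}

The rest of the paper proves Theorem~\ref{thm:main}. Section~\ref{sec:map} introduces a polynomial contraction $G=G_\rho$ of a ball in $\mathbb C^3$, and Section~\ref{sec:threefold} glues from it a compact threefold $X_\rho$ with $d_{X_\rho}\equiv0$ on which $F_{X_\rho}$ vanishes at most points. There an entire curve through a given point becomes a sequence of maps $v_k$ from larger and larger discs to the ball with $v_{k+1}=G\circ v_k$. Section~\ref{sec:model} explains on a monomial model how such sequences arise and how they can be obstructed, and it states the properties of $\rho$ and of the orbit of $p$ that are needed. Section~\ref{sec:none} shows that these properties exclude entire curves through $p$, and Section~\ref{sec:orbit} constructs $\rho$ and $p$.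

\section{A polynomial contraction of the ball}\label{sec:map}

Throughout,
\[
\tau=\tfrac{1+\sqrt5}2,\qquad \lambda=\tau^2=\tau+1,\qquad \mu=\lambda^{-1}=2-\tau,\qquad \kappa=1+\tfrac1{\sqrt5},\qquad A=\begin{pmatrix}2&1\\1&1\end{pmatrix}.
\]
We use the identities $2\tau+1=\lambda\tau$, $\mu\tau=\tau-1=\tau^{-1}$ and $\tau+\tau^{-1}=\sqrt5$. The matrix $A$ has eigenvalues $\lambda=2.618\ldots$ and $\mu$, and $A(\tau,1)^t=\lambda(\tau,1)^t$. Let $B_r=\{v\in\mathbb C^3:|v|<r\}$ and $B=B_{1/8}$. For $\rho\in\mathbb C^*$ put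
\[
G(x,y,z)=G_\rho(x,y,z)=yz\,\bigl(x,\ \rho y+(\rho-1)x+\rho x^2,\ 1\bigr).
\]
The shape of the second entry is explained in Section~\ref{sec:model}. For the construction of the threefold only the following facts matter.

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[(i)] $G(x,y,z)=0$ if and only if $yz=0$. On $\{yz\ne0\}$ the map $G$ is injective and locally biholomorphic. If $G^m(v)=G^m(v')\neq0$ for some $m\geq0$, then $v=v'$.
\item[(ii)] If $|\rho|=1$, then $\|DG\|<\frac14$ on $B$. Hence $|G(v)|\le|v|/4$ on $B$ and $G(B)\subset B_{1/32}$.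
\item[(iii)] Let $|\rho|<2$, $(x',y',z')=G(x,y,z)$, $n=\max(|x|,|y|)\le1$ and $n'=\max(|x'|,|y'|)$. Then $8n'\le(8n)^2|z|$ and $|z'|\le8n|z|$. If $(x_k,y_k,z_k)_{k\ge1}$ is an orbit of $G$ with $8|x_1|,8|y_1|,|z_1|\le e^{-t}$ for some $t\ge0$, then
\[
|x_k|,|y_k|\le\tfrac18e^{-t\lambda^{k-1}},\qquad |z_k|\le e^{-0.6\,t\lambda^{k-1}}\qquad(k\ge1).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The third entry of $G$ is $yz$, and all entries are multiples of it. If $(x',y',z')=G(x,y,z)$ with $z'\neq0$, then $x=x'/z'$, $y=\rho^{-1}\bigl(y'/z'-(\rho-1)x-\rho x^2\bigr)$ and $z=z'/y$. This is a holomorphic left inverse of $G$ on $\{yz\ne0\}$. If $G^m(v)=G^m(v')\ne0$ with $m\ge1$, then $G^{m-1}(v)=G^{m-1}(v')$ by injectivity, and this point is not $0$ because $G(0)=0$; now use induction.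

(ii) Write $G=yz\,w$ with $w=(x,\rho y+(\rho-1)x+\rho x^2,1)$. On $B$ we have $|w|^2\le\frac1{64}+(\frac38+\frac1{64})^2+1<1.21$. The nonzero entries of $Dw$ have moduli at most $1$, $2.25$ and $1$, so $\|Dw\|\le3$. Also $|yz|\le\frac12(|y|^2+|z|^2)\le\frac1{128}$ and $|d(yz)|=(|y|^2+|z|^2)^{1/2}\le\frac18$. Thus $\|DG\|\le\frac{1.1}8+\frac3{128}<\frac14$. Integrate along the segment from $0$ to $v$.

(iii) We have $|x'|\le n^2|z|$, $|y'|\le n|z|(2n+3n+2n^2)\le7n^2|z|$ and $|z'|\le n|z|$, which gives the two inequalities. They say that the vector $(-\log 8n,-\log|z|)^t$, with entries in $[0,\infty]$ along the orbit, is replaced by a vector that is entrywise at least its image under $A$. Since $A$ has positive entries and $(1,1)\ge(1,\tau^{-1})$, we get $A^{k-1}(t,t)^t\ge t\lambda^{k-1}(1,\tau^{-1})^t$, and $\tau^{-1}>0.6$.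
\end{proof}

\section{The threefold and its invariant metrics}\label{sec:threefold}

In this section $|\rho|=1$. If $G$ were the invertible contraction $v\mapsto v/4$, we could take the region $\{\frac1{64}<|v|<\frac18\}$, glue its outer collar $\{\frac1{16}<|u|<\frac18\}$ to its inner collar by $u\sim u/4$, and obtain the Hopf manifold $(\mathbb C^3\setminus0)/\langle v\mapsto v/4\rangle$. Every point of it lies on an entire curve, the image of an affine line that misses $0$. Our $G$ is not invertible: it collapses $\{yz=0\}$ to the origin. It becomes an embedding, however, once the origin of the target is blown up suitably, and then the same gluing is possible.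

\subsection{Factoring $G$ through a blow-up}

Blow up $0\in\mathbb C^3$. The exceptional divisor is the plane $E\cong\mathbb P^2$ of directions $[x':y':z']$, and the blow-up has a chart $(U,V',Z)\in\mathbb C^3$, mapping to $(UZ,V'Z,Z)$, in which $E=\{Z=0\}$. Let $Q\subset E$ be the conic $y'z'=(\rho-1)x'z'+\rho x'^2$. The symmetric matrix of the form $\rho x'^2+(\rho-1)x'z'-y'z'$ has determinant $-\rho/4\ne0$, so $Q$ is smooth. Blow up $Q$, and let $\pi:\mathcal W\to\mathbb C^3$ be the composition of the two blow-ups. Then $\mathcal W$ is a complex manifold, $\pi$ is proper, $\pi$ is biholomorphic over $\mathbb C^3\setminus0$, and $\pi^{-1}(0)$ is nowhere dense.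

With $V=V'-(\rho-1)U-\rho U^2$ the functions $(U,V,Z)$ are again coordinates on the chart, and there $Q=\{V=Z=0\}$. The second blow-up has the chart $(U,V,T)\in\mathbb C^3$ with $Z=VT$. Define the open embedding $\sigma:\mathbb C^3\to\mathcal W$ by $(U,V,T)=(x,\rho y,z/\rho)$. Then $Z=yz$ and $V'=\rho y+(\rho-1)x+\rho x^2$, that is,
\[
\pi\circ\sigma=G .
\]

\subsection{The gluing}

Let $\mathcal C=B\setminus\bar B_{1/16}$ and $\mathcal A=\pi^{-1}(B)\setminus\sigma(\bar B_{1/16})$. By Lemma~\ref{lem:G}(ii),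
\begin{equation}\label{eq:inside}
\pi\sigma(B)=G(B)\subset B_{1/32}.
\end{equation}
So $\sigma(B)$ is a coordinate ball inside $\pi^{-1}(B)$, and the \emph{outer collar} $\pi^{-1}(\mathcal C)$, on which $|\pi|>\frac1{16}$, and the \emph{inner collar} $\sigma(\mathcal C)$, on which $|\pi|<\frac1{32}$, are disjoint open subsets of $\mathcal A$. Put
\[
X=X_\rho=\mathcal A/\bigl(\pi^{-1}(u)\sim\sigma(u),\ u\in\mathcal C\bigr).
\]

\begin{lemma}\label{lem:X}
$X$ is a compact connected complex manifold of dimension $3$, and $\mathcal A\to X$ is locally biholomorphic.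
\end{lemma}

\begin{proof}
Equivalence classes have at most two elements, and the gluing map is a biholomorphism between open sets, so the quotient map is open. It is injective on each of the open sets $\{|\pi|>\frac1{32}\}$ and $\{|\pi|<\frac1{16}\}$, which cover $\mathcal A$. Hence $X$ has a holomorphic atlas for which $\mathcal A\to X$ is locally biholomorphic.

\emph{Hausdorff.} As the quotient map is open, it suffices to show that the relation is closed in $\mathcal A\times\mathcal A$. Let $u_j\in\mathcal C$ with $\pi^{-1}(u_j)\to a$ and $\sigma(u_j)\to b$ in $\mathcal A$. Then $u_j\to u=\pi(a)\in B$ and $b=\sigma(u)$. Since $b\notin\sigma(\bar B_{1/16})$, we have $u\in\mathcal C$, so $a=\pi^{-1}(u)\sim b$.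

\emph{Compact.} Fix $\frac1{16}<t<\frac18$. The set $K=\pi^{-1}(\bar B_t)\setminus\sigma(B_t)\subset\mathcal A$ is compact because $\pi$ is proper. A point of $\mathcal A\setminus K$ is either $\pi^{-1}(u)$ with $t<|u|<\frac18$ or $\sigma(u)$ with $\frac1{16}<|u|<t$. In the first case it is identified with $\sigma(u)$, which lies in $K$ by \eqref{eq:inside}. In the second case it is identified with $\pi^{-1}(u)$, which lies in $\pi^{-1}(\bar B_t)$ and, again by \eqref{eq:inside}, not in $\sigma(B_t)$. So $K$ maps onto $X$.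

\emph{Connected.} The manifold $\pi^{-1}(B)$ is connected, since it contains $\pi^{-1}(B\setminus0)\cong B\setminus0$ as a dense subset. Join two points of $\mathcal A$ by a path in $\pi^{-1}(B)$, and choose $t>\frac1{16}$ so close to $\frac1{16}$ that both points lie outside $\sigma(\bar B_t)$. If the path meets $\sigma(\bar B_t)$, its first and last points in this compact set lie on the sphere $\sigma(\partial B_t)\subset\mathcal A$; replace the part between them by a path in the sphere. So $\mathcal A$ is connected, and so is $X$.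
\end{proof}

\begin{remark}
The threefold $X$ contains entire curves. The line $\{z'=0\}\subset E$ lies outside the chart $(U,V',Z)$, so its strict transform in $\mathcal W$ is a copy of $\mathbb P^1$ in $\pi^{-1}(0)$ disjoint from $\sigma(\mathbb C^3)$. It lies in $\mathcal A$, outside both collars, and embeds in $X$.
\end{remark}

\subsection{The cyclic covering}

To follow discs in $X$ we unroll the gluing. Let $\mathcal A_j$ $(j\in\mathbb Z)$ be copies of $\mathcal A$, and let $\tilde X$ be obtained from their disjoint union by identifying $\sigma(u)\in\mathcal A_j$ with $\pi^{-1}(u)\in\mathcal A_{j+1}$ for $u\in\mathcal C$. The natural map $\tilde X\to X$ is a covering. Indeed, let $W\subset\mathcal A$ be open with $W\to X$ injective; the images of such sets cover $X$. A point of $\mathcal A_j$ that is equivalent in $X$ to $w\in W$ is either $w$ or the partner of $w$, and in the second case it is identified with the copy of $w$ in $\mathcal A_{j\pm1}$. So the preimage in $\tilde X$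 of the image of $W$ is the union of the copies $W_j\subset\mathcal A_j$. These are pairwise disjoint in $\tilde X$: if $w\in W_j$ were identified with $w'\in W_{j+1}$, then $w\sim w'$, hence $w=w'$, although the two points lie in different collars.

For $k\in\mathbb Z$ let $\tilde X_k$ be the image of $\bigcup_{j\ge-k}\mathcal A_j$. These sets are open and connected, increase with $k$, and exhaust $\tilde X$. Define
\[
\pi_k:\tilde X_k\to B,\qquad \pi_k=G^{\,j+k}\circ\pi\ \text{ on }\mathcal A_j\quad(j\ge-k).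
\]
This is well defined because $G^{\,j+k}\pi\sigma(u)=G^{\,j+1+k}(u)$, and
\begin{equation}\label{eq:pik}
\pi_{k+1}=G\circ\pi_k\quad\text{on }\tilde X_k .
\end{equation}
One may think of $\tilde X_k$ as the ball $B$ blown up infinitely often over the origin: the hole of $\mathcal A_{-k}$ is filled with a copy of $\pi^{-1}(B)$, which has its own hole, and so on. The next lemma makes this precise.

\begin{lemma}\label{lem:biholo}
$\pi_k$ maps $\pi_k^{-1}(B\setminus0)$ biholomorphically onto $B\setminus0$.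
\end{lemma}

\begin{proof}
Let $w\in B\setminus0$. A point over $w$ is represented by $\pi^{-1}(u)\in\mathcal A_j$, where $j\ge-k$, $u\in B\setminus0$, $G^{\,j+k}(u)=w$ and $\pi^{-1}(u)\notin\sigma(\bar B_{1/16})$. We denote it by $(j,u)$.

\emph{Injectivity.} Let $(j,u)$ and $(l,u')$ lie over $w$, with $j\le l$. By Lemma~\ref{lem:G}(i), $u=G^{\,l-j}(u')$. If $l=j$, the points agree. If $l>j$, then $u=\pi\sigma(u'')$ with $u''=G^{\,l-j-1}(u')$, so $\pi^{-1}(u)=\sigma(u'')$ and therefore $u''\notin\bar B_{1/16}$. As $G(B)\subset B_{1/32}$, this forces $l=j+1$ and $u''=u'\in\mathcal C$, and the two points are identified in $\tilde X$.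

\emph{Surjectivity.} Put $u_0=w$. As long as $\pi^{-1}(u_i)\in\sigma(\bar B_{1/16})$, write $\pi^{-1}(u_i)=\sigma(u_{i+1})$; then $u_{i+1}\in\bar B_{1/16}\setminus0$ and $u_i=G(u_{i+1})$. Since $|u_{i+1}|\ge4|u_i|$, the process stops at some $i$, and $(-k+i,u_i)$ lies over $w$.

At a point $(j,u)$ over $w\neq0$ the map $\pi$ is locally biholomorphic, and so is each factor $G$ by Lemma~\ref{lem:G}(i), since none of the iterates $G(u),\dots,G^{\,j+k}(u)$ is $0$.
\end{proof}

\subsection{Vanishing of $F_X$ and $d_X$}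

Call $a\in\tilde X$ \emph{regular} if $\pi_k(a)\ne0$ for all large $k$. By \eqref{eq:pik} and $G(0)=0$, a regular point has $\pi_k(a)\neq0$ whenever $a\in\tilde X_k$. As $k$ grows, $\pi_k$ shrinks points and tangent vectors to $0$, while the punctured ball $B\setminus0$, in which discs can be drawn freely and lifted, stays the same.

\begin{proposition}\label{prop:metric}
If $x\in X$ is the image of a regular point, then $F_X(x,v)=0$ for all $v\in T_xX$. Moreover $d_X\equiv0$.
\end{proposition}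

\begin{proof}
Let $w,u\in\mathbb C^3$ and $\varepsilon\in[0,1)$ satisfy $0<|w|<\frac1{32}$, $|u|=\frac1{32}$ and $w+\varepsilon u\ne0$. Two vectors do not span $\mathbb C^3$, so there is $e\notin\operatorname{span}(w,u)$ with $|e|\le\frac1{64}$. The disc
\[
h(\zeta)=w+\zeta u+\zeta(\zeta-\varepsilon)e\qquad(\zeta\in\Delta)
\]
satisfies $|h|<\frac3{32}$. If $h(\zeta)=0$, then $\zeta\in\{0,\varepsilon\}$, but $h(0)=w$ and $h(\varepsilon)=w+\varepsilon u$ are nonzero. So $h(\Delta)\subset B\setminus0$, and $h$ lifts to $\tilde X_k$ by Lemma~\ref{lem:biholo}.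

Let $a$ be regular and $0\ne v\in T_a\tilde X$. By \eqref{eq:pik} and Lemma~\ref{lem:G}(ii), $w_k=\pi_k(a)\to0$ and $v_k=d\pi_k(v)\to0$, and $v_k\ne0$ by Lemma~\ref{lem:biholo}. For large $k$ take $w=w_k$, $u=v_k/(32|v_k|)$, $\varepsilon=0$. The lift $f$ of $h$ has $f(0)=a$ and $f'(0)=v/(32|v_k|)$. Composing with $\tilde X\to X$ shows that $F_X$ is at most $32|v_k|\to0$ on the image of $v$.

Let $a\ne a'$ be regular. Then $w_k=\pi_k(a)$ and $w_k'=\pi_k(a')$ are distinct, nonzero and tend to $0$. For large $k$ take $w=w_k$, $\varepsilon=32|w_k'-w_k|$, $u=(w_k'-w_k)/\varepsilon$. The lift of $h$ sends $0$ to $a$ and $\varepsilon$ to $a'$, so the images of $a,a'$ have $d_X$-distance at most $\operatorname{artanh}\varepsilon\to0$. Each $\pi_k^{-1}(0)$ is a proper analytic subset of the connected manifold $\tilde X_k$ and has measure zero, so regular points are dense in $\tilde X$. Finally, in a chart whose image is the unit ball, points $b\neq b'$ of norm less than $\frac14$ lie on the disc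 $\zeta\mapsto b+\zeta(b'-b)/(2|b'-b|)$, so their $d_X$-distance is at most $\operatorname{artanh}(2|b'-b|)$, which tends to $0$ as $b'\to b$. The triangle inequality gives $d_X\equiv0$.
\end{proof}

\subsection{Entire curves as orbits of discs}

\begin{lemma}\label{lem:reduce}
Let $\tilde p\in\tilde X_1$ be regular, $p\in X$ its image, $P_k=\pi_k(\tilde p)$ for $k\geq1$, and let $\varphi:\mathbb C\to X$ be an entire curve with $\varphi(0)=p$. Then for every $R>0$ there are $k_R\geq1$ and non-constant holomorphic maps $v_k:\Delta_R\to B_{1/32}$, $k\ge k_R$, with $v_{k+1}=G\circ v_k$ and $v_k(0)=P_k$. For fixed $k$, the maps $v_k$ belonging to different $R$ agree on the smaller disc.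
\end{lemma}

\begin{proof}
Lift $\varphi$ to $\tilde\varphi:\mathbb C\to\tilde X$ with $\tilde\varphi(0)=\tilde p$. The compact set $\tilde\varphi(\bar\Delta_R)$ lies in $\tilde X_{k-1}$ for $k\ge k_R$, and $v_k=\pi_k\circ\tilde\varphi=G\circ\pi_{k-1}\circ\tilde\varphi$ maps $\Delta_R$ to $B_{1/32}$. If $v_k$ were constant, it would equal $P_k\ne0$, and $\tilde\varphi$ would be constant on $\Delta_R$ by Lemma~\ref{lem:biholo}, hence on $\mathbb C$.
\end{proof}

Conversely, if such maps $v_k$ are given and have no zeros, their lifts $\pi_k^{-1}\circ v_k$ agree by \eqref{eq:pik} and Lemma~\ref{lem:biholo} and define an entire curve through $\tilde p$. The question has become one about the dynamics of $G$.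

\section{Logarithmic coordinates, a model, and resonant orbits}\label{sec:model}

\subsection{The map in the coordinates $x,z,s$}

Let $(x_k,y_k,z_k)$ be an orbit of $G$ and $s_k=y_k/x_k$. The definition of $G$ gives
\begin{equation}\label{eq:rec}
x_{k+1}=x_k^2z_ks_k,\qquad z_{k+1}=x_kz_ks_k,\qquad s_{k+1}=\rho(1+s_k+x_k)-1,\qquad x_{k+1}=x_kz_{k+1}.
\end{equation}
Thus $(\log x,\log z)^t$ is mapped by $A$ and translated by $\log s\cdot(1,1)^t$, while $1+s$ is multiplied by $\rho$ up to the tiny term $\rho x$. The conic $Q$ was chosen to produce this recursion for $s$. We diagonalize the first part once, in a form that we shall apply to logarithms of moduli, to derivatives with respect to a parameter, and to Taylor coefficients.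

\begin{lemma}\label{lem:lin}
Let complex numbers $\hat x_k,\hat z_k,\hat s_k$ satisfy $\hat x_{k+1}=2\hat x_k+\hat z_k+\hat s_k$ and $\hat z_{k+1}=\hat x_k+\hat z_k+\hat s_k$. Put
\[
a_k=\tau\hat x_k+\hat z_k,\qquad b_k=\frac{\hat x_k-\tau\hat z_k}{\tau\sqrt5},\qquad \nu_k=\max(|a_k|,|b_k|).
\]
\begin{enumerate}
\item[(a)] $\hat x_k=\frac{a_k}{\sqrt5}+b_k$ and $\hat z_k=\frac{a_k}{\tau\sqrt5}-\tau b_k$; hence $|\hat x_k|\le1.45\,\nu_k$ and $|\hat z_k|\le2\nu_k$.
\item[(b)] $a_{k+1}=\lambda(a_k+\hat s_k)$ and $b_{k+1}=\mu\bigl(b_k-\frac1{\sqrt5}\hat s_k\bigr)$.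
\item[(c)] For $K\le k$,
\[
a_k=\lambda^{k-K}\Bigl(a_K+\sum_{j=K}^{k-1}\lambda^{K-j}\hat s_j\Bigr),\qquad b_k=\mu^{k-K}\Bigl(b_K-\frac1{\sqrt5}\sum_{j=K}^{k-1}\lambda^{j-K}\hat s_j\Bigr).
\]
\item[(d)] If $\hat s_k=-\sqrt5\,\hat x_k+\epsilon$, then $a_{k+1}=-\sqrt5\lambda b_k+\lambda\epsilon$ and $b_{k+1}=\mu\bigl(2b_k+\frac{a_k}{\sqrt5}\bigr)-\frac{\mu\epsilon}{\sqrt5}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $\frac{a_k}{\sqrt5}+b_k=\frac{\tau^2+1}{\tau\sqrt5}\hat x_k=\hat x_k$, and $\hat z_k=a_k-\tau\hat x_k$ with $1-\frac{\tau}{\sqrt5}=\frac1{\tau\sqrt5}$. (b) $a_{k+1}=(2\tau+1)\hat x_k+(\tau+1)(\hat z_k+\hat s_k)=\lambda(a_k+\hat s_k)$, and $\tau\sqrt5\,b_{k+1}=(2-\tau)\hat x_k-(\tau-1)(\hat z_k+\hat s_k)=\mu(\hat x_k-\tau\hat z_k-\tau\hat s_k)$. (c) Sum the increments of $\lambda^{K-j}a_j$ and $\lambda^{j-K}b_j$ given by (b). (d) Insert (a) into (b).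
\end{proof}

The recursion for $s$ has a conserved quantity. Put $\delta_k=\rho^k-1$.

\begin{lemma}\label{lem:J}
Let $\frac12<|\rho|<2$, and let complex numbers $x_k,z_k,s_k$ $(k\ge k_0)$ satisfy \eqref{eq:rec} and $|z_k|\le\frac14$. Then
\[
J=\rho^{-k}(1+s_k)+\sum_{j\ge k}\rho^{-j}x_j
\]
converges and does not depend on $k$. If $J=1$, then $s_k=\delta_k-\sum_{j\ge k}\rho^{k-j}x_j$ and
\begin{equation}\label{eq:su}
s_ku_k=\delta_k-x_k,\qquad u_k=1+\rho^{-1}x_k^2z_k\Bigl(1+\sum_{l\ge1}\rho^{-l}z_{k+2}\cdots z_{k+1+l}\Bigr),\qquad|u_k-1|\le4|x_k^2z_k|.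
\end{equation}
\end{lemma}

\begin{proof}
Each term of the series for $J$ is $\rho^{-1}z_{j+1}$ times the preceding one, and $|\rho^{-1}z_{j+1}|\le\frac12$. Independence of $k$ follows from $\rho^{-k-1}(1+s_{k+1})=\rho^{-k}(1+s_k)+\rho^{-k}x_k$. If $J=1$, multiply by $\rho^k$ to get the formula for $s_k$. In $s_k+\sum_{j>k}\rho^{k-j}x_j=\delta_k-x_k$ substitute $x_{k+1+l}=x_{k+1}z_{k+2}\cdots z_{k+1+l}$ and $x_{k+1}=x_k^2z_ks_k$. The bracket in $u_k$ has modulus at most $2$.
\end{proof}

\subsection{The monomial model}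

Freeze $s\equiv1$ and consider $G_0(x,z)=(x^2z,xz)$ on $\mathbb C^2$, with an orbit $(x_k,z_k)_{k\geq1}$, $0<|x_1|,|z_1|<1$. For $(\hat x_1,\hat z_1)\ne0$ the curves
\[
w_k(\zeta)=G_0^{\,k-1}\bigl(x_1e^{\hat x_1\zeta},z_1e^{\hat z_1\zeta}\bigr)=\bigl(x_ke^{\hat x_k\zeta},z_ke^{\hat z_k\zeta}\bigr)
\]
satisfy $w_{k+1}=G_0\circ w_k$, where $\hat x_k,\hat z_k$ obey Lemma~\ref{lem:lin} with $\hat s_k=0$, so $a_k=\lambda^{k-1}a_1$ and $b_k=\mu^{k-1}b_1$. Let $\Phi_k$ be $\tau$ times the logarithm of the modulus of the first entry of $w_k$ plus the logarithm of the modulus of the second, and $N_k=-\Phi_k(0)=\lambda^{k-1}N_1>0$. Then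
\[
\Phi_k(\zeta)/N_k=-1+\operatorname{Re}(a_1\zeta)/N_1 .
\]
If $w_k(\Delta_R)$ is to lie in the unit ball for all $R$ and $k\ge k_R$, this function must be negative on $\mathbb C$, hence constant, so $a_1=0$. Conversely, if $a_1=0$, then $\hat x_k=b_k$ and $\hat z_k=-\tau b_k$ tend to $0$, and $w_k\to0$ locally uniformly on $\mathbb C$. The model shows two things. A Liouville argument forces the tangent vector of the curve into the contracting direction $a=0$. And since this direction is invariant, a curve tangent to it exists. To exclude entire curves we keep the first property and destroy the second.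

\subsection{Resonance exchanges the two directions}

Return to $G$ with $|\rho|=1$, and consider a holomorphic family of orbits with $J\equiv1$. By \eqref{eq:su}, $s_k\approx\delta_k-x_k$ with a negligible relative error. Let hats denote logarithmic derivatives in the parameter. Then $\hat s_k\approx-t_k\hat x_k$ with $t_k=x_k/(\delta_k-x_k)$. The numbers $x_k$ are doubly exponentially small, so $t_k\approx0$ unless $\rho^k$ is extremely close to $1$, and $G$ behaves like $G_0$. If $\delta_k$ is comparable to $x_k$, Lemma~\ref{lem:lin} gives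
\[
a_{k+1}\approx\lambda\bigl((1-t_k/\sqrt5)\,a_k-t_kb_k\bigr).
\]
The coefficient of $a_k$ vanishes exactly for $t_k=\sqrt5$, that is, for $\delta_k=\kappa x_k$. At such a \emph{resonant} time the expanding direction $b=0$ is sent to the contracting direction $a=0$, and the new expanding component is $-\sqrt5\lambda$ times the old contracting one.

Suppose, as an idealization, that $\hat s_k=-\sqrt5\,\hat x_k$ for $k$ in an infinite set $\{q_1<q_2<\cdots\}$ and $\hat s_k=0$ otherwise. At a resonant time Lemma~\ref{lem:lin}(d) can be solved for $b_k=-a_{k+1}/(\sqrt5\lambda)$ and $a_k=\sqrt5(\lambda b_{k+1}-2b_k)$, so $\nu_k\le(\sqrt5\lambda+2\mu)\nu_{k+1}\le7\nu_{k+1}$; at the other times $\nu_k\le\lambda\nu_{k+1}$. Hence $\nu_{k+1}\ge7^{-k}\nu_1$: a tangent vector shrinks at most exponentially. Suppose further that a Liouville argument yields $|a_{q_i+1}|\le e^{-c\lambda^{q_i}}$ for all large $i$. Since $a_{q_{i+1}+1}=-\sqrt5\lambda\,\mu^{q_{i+1}-q_i-1}b_{q_i+1}$, we get $|b_{q_i+1}|\le\lambda^{q_{i+1}}e^{-c\lambda^{q_{i+1}}}\le e^{-c\lambda^{q_i}}$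 for large $i$. So $7^{-q_i}\nu_1\le\nu_{q_i+1}\le e^{-c\lambda^{q_i}}$, which forces $\nu_1=0$. This is the skeleton of the proof. The orbit that it needs is provided by the following proposition, proved in Section~\ref{sec:orbit}.

\begin{proposition}\label{prop:orbit}
There are $\rho$ with $|\rho|=1$, a point $P\in B_{1/32}$, integers $1\le q_1<q_2<\cdots$ and $c_0>0$ such that, with $G=G_\rho$, $P_k=G^{k-1}(P)=(\mathring x_k,\mathring y_k,\mathring z_k)$, $\mathring s_k=\mathring y_k/\mathring x_k$ and $\mathcal E=\{q_1,q_2,\dots\}$, the following hold for all $k,i\ge1$: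
\begin{enumerate}
\item[(R1)] $\mathring x_k\mathring y_k\mathring z_k\ne0$ and $|\mathring s_k|\le3$;
\item[(R2)] $\mathring s_k=\delta_k-\sum_{j\ge k}\rho^{k-j}\mathring x_j$;
\item[(R3)] $q_{i+1}\ge\exp(\lambda^{q_i})$;
\item[(R4)] $|\delta_k|\ge c_0\exp(-\lambda^{3k/4})$ if $k\notin\mathcal E$;
\item[(R5)] $\delta_k\neq0$ and $|\kappa\mathring x_k/\delta_k-1|\le\lambda^{-6k}$ if $k\in\mathcal E$.
\end{enumerate}
\end{proposition}

Condition (R1) makes the point regular and the logarithms finite, and (R2) says $J=1$. Condition (R5) is the resonance, (R4) makes $t_k$ negligible at all other times, and (R3) leaves enough time between two resonances for the contracting component of the logarithms to die out. Fix $\rho$ and $P$ as in Proposition~\ref{prop:orbit}, let $X=X_\rho$, let $\tilde p\in\tilde X_1$ be the point with $\pi_1(\tilde p)=P$ given by Lemma~\ref{lem:biholo}, and let $p\in X$ be its image.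

\begin{proposition}\label{prop:none}
Every holomorphic map $\varphi:\mathbb C\to X$ with $\varphi(0)=p$ is constant.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:pik} and (R1), $\pi_k(\tilde p)=P_k\ne0$ for $k\ge1$, so $\tilde p$ is regular. Lemma~\ref{lem:X} and Proposition~\ref{prop:metric} give (1), and Proposition~\ref{prop:none} is (2).
\end{proof}

\section{No entire curve through the resonant point}\label{sec:none}

Suppose that Proposition~\ref{prop:none} fails, and let $v_k=(x_k,y_k,z_k):\Delta_R\to B_{1/32}$, $k\ge k_R$, be the maps of Lemma~\ref{lem:reduce}. That the curve is defined on all of $\mathbb C$ is used exactly twice, in the Liouville arguments of Lemmas~\ref{lem:Jone} and~\ref{lem:dich}. All estimates take place on the fixed disc $\Delta_4$. The letters $c,C$ denote positive constants that do not depend on $k$, $i$ or $\zeta\in\Delta_4$ and may change from line to line; the constants in $O(\cdot)$ are of the same kind. By Lemma~\ref{lem:G}(iii)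 with $t=\log4$, applied from $k_4$ on,
\begin{equation}\label{eq:size}
|x_k|,|y_k|,|z_k|\le e^{-c\lambda^k}\quad\text{on }\Delta_4\qquad(k\ge k_4).
\end{equation}

\subsection{Facts from function theory}

A function $\theta:\Omega\to[-\infty,\infty)$ on an open set $\Omega\subset\mathbb C$ is \emph{subharmonic} if it is upper semicontinuous and $\theta(a)$ is at most the mean of $\theta$ over every circle bounding a closed disc in $\Omega$ with center $a$; we allow $\theta\equiv-\infty$. If $h$ is holomorphic, $\log|h|$ is subharmonic. Maxima and positive linear combinations of finitely many subharmonic functions and limits of decreasing sequences of subharmonic functions are subharmonic. We use: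
\begin{enumerate}
\item[(L)] \emph{Liouville.} A subharmonic function on $\mathbb C$ that is bounded above is constant.
\item[(H)] \emph{Compactness} \cite[Theorem 4.1.9]{Hormander}. A sequence of subharmonic functions $\not\equiv-\infty$ on a connected open set that is locally uniformly bounded above either tends to $-\infty$ uniformly on compact sets or has a subsequence converging in $L^1_{\mathrm{loc}}$ to a subharmonic function.
\item[(J)] \emph{Jensen.} If $h$ is holomorphic near $\bar\Delta_r$ and $h(0)\ne0$, the mean of $\log|h/h(0)|$ over $|\zeta|=r$ is $\sum\log(r/|\zeta_j|)$, summed over the zeros $\zeta_j\in\Delta_r$.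
\item[(C)] \emph{Carath\'eodory.} If $h=\sum_{l\ge1}c_l\zeta^l$ is holomorphic on $\Delta_r$ and $\operatorname{Re}h\le\eta$, then $|c_l|\le2\eta r^{-l}$, and hence $|h(\zeta)|\le2\eta|\zeta|/(r-|\zeta|)$. (For $r'<r$, $c_lr'^{\,l}=-\frac1\pi\int_0^{2\pi}(\eta-\operatorname{Re}h(r'e^{i\vartheta}))e^{-il\vartheta}d\vartheta$, and $\eta-\operatorname{Re}h\ge0$ has mean $\eta$.)
\end{enumerate}

\subsection{The base orbit}

On $\Delta_R$, for $k\ge k_R$, let $s_k=y_k/x_k$ and
\[
\Phi_k=\tau\log|x_k|+\log|z_k|,\qquad \Psi_k=\frac{\log|x_k|-\tau\log|z_k|}{\tau\sqrt5},\qquad \ell_k=\log|s_k|,\qquad N_k=-\Phi_k(0).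
\]
By (R1), $x_k,y_k,z_k\not\equiv0$, so $s_k$ is meromorphic and $\Phi_k<0$ is subharmonic and continuous with values in $[-\infty,0)$; the function $\Psi_k$ is defined where $\Phi_k>-\infty$. By \eqref{eq:rec}, Lemma~\ref{lem:lin} applies to $(\log|x_k|,\log|z_k|,\ell_k)$ wherever these are finite, with $a_k=\Phi_k$ and $b_k=\Psi_k$:
\begin{equation}\label{eq:logs}
\Phi_{k+1}=\lambda(\Phi_k+\ell_k),\qquad\Psi_{k+1}=\mu\bigl(\Psi_k-\tfrac1{\sqrt5}\ell_k\bigr),\qquad\log|x_k|=\tfrac1{\sqrt5}\Phi_k+\Psi_k,\qquad|\Psi_k|\le|\Phi_k|.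
\end{equation}
The last inequality holds because $\log|x_k|,\log|z_k|\le0$. For $i\ge2$ the $i$-th \emph{block} consists of the times from $K_i=q_{i-1}+1$ to $q_i$, and $g_i=q_i-K_i$. All times of the block except the last are non-resonant. By (R3), $q_i\ge\exp(\lambda^{K_i-1})$, so for large $i$
\begin{equation}\label{eq:long}
g_i\ge q_i/2,\qquad g_i\ge2K_i,\qquad20\lambda^{-g_i}\le e^{-\lambda^{K_i}} .
\end{equation}

\begin{lemma}\label{lem:base}
For all large $k$:
\begin{enumerate}
\item[(a)] if $k\notin\mathcal E$, then $|\mathring x_k/\mathring s_k|\le e^{-c\lambda^k}$, $|\ell_k(0)|\le\lambda^{3k/4}+C$ and $N_{k+1}=\lambda N_k\bigl(1+O(\lambda^{-k/4})\bigr)$;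
\item[(b)] if $k\in\mathcal E$, then $\mathring s_k=\frac{\mathring x_k}{\sqrt5}\bigl(1+O(\lambda^{-6k})\bigr)$ and $N_{k+1}=\kappa\lambda N_k\bigl(1+O(\lambda^{-k/4})\bigr)$;
\item[(c)] $N_k\le Ck\lambda^k$, and $\lambda^{-k}N_k\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:size}, $N_k\ge c\lambda^k$. By (R2) and Lemma~\ref{lem:J}, $\mathring s_k\bigl(1+O(e^{-c\lambda^k})\bigr)=\delta_k-\mathring x_k$.

(a) By (R4) and \eqref{eq:size}, $|\mathring x_k/\delta_k|\le C\exp(\lambda^{3k/4}-c\lambda^k)$. So $|\mathring s_k|\ge\frac14|\delta_k|\ge\frac14c_0\exp(-\lambda^{3k/4})$ for large $k$; together with $|\mathring s_k|\le3$ this gives the first two claims. The third follows from $N_{k+1}=\lambda(N_k-\ell_k(0))$ and $|\ell_k(0)|/N_k=O(\lambda^{-k/4})$.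

(b) By (R5), $\delta_k=\kappa\mathring x_k(1+O(\lambda^{-6k}))$, and $\kappa-1=\frac1{\sqrt5}$; this gives the first claim. Let $k=q_i$, $K=K_i$, $g=g_i$. By \eqref{eq:logs}, $-\ell_k(0)=-\log|\mathring x_k|+O(1)=\frac1{\sqrt5}N_k-\Psi_k(0)+O(1)$. By Lemma~\ref{lem:lin}(c) and (a),
\[
|\Psi_k(0)|\le\mu^{g}|\Psi_K(0)|+\sum_{j=K}^{k-1}\mu^{k-j}|\ell_j(0)|\le\mu^gN_K+C\lambda^{3k/4}.
\]
Since $N_{j+1}\ge\lambda(N_j-\log3)\ge N_j$ for large $j$, we have $N_K\le N_k$, and $\mu^g\le\lambda^{-k/2}$ by \eqref{eq:long}. Hence $|\Psi_k(0)|=O(\lambda^{-k/4})N_k$ and $N_{k+1}=\lambda(N_k-\ell_k(0))=\lambda(1+\frac1{\sqrt5})N_k(1+O(\lambda^{-k/4}))$.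

(c) Let $\iota(k)$ be the number of $i$ with $q_i<k$. By (a) and (b), $N_k/(\lambda^k\kappa^{\iota(k)})$ is multiplied at each step by a positive factor $1+O(\lambda^{-k/4})$, so it lies between two positive constants. Now $\iota(k)\to\infty$. By (R3), $q_{i+1}\ge2q_i$, so $\iota(k)\le1+\log_2k$, and $\kappa^{\iota(k)}\le2k$ since $\kappa<2$.
\end{proof}

\subsection{The conserved quantity is constant along the curve}

The heuristic of Section~\ref{sec:model} assumed $J\equiv1$, whereas the curve could a priori move in the direction of $J$. Because of the resonances, the base orbit decays faster than $e^{-C\lambda^k}$ for every $C$. By Liouville's theorem all orbits on the curve do, and this is impossible for an orbit on which $|s_k|$ stays away from $0$.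

\begin{lemma}\label{lem:Jone}
For $k\ge k_4$ the function $s_k$ is holomorphic on $\Delta_4$, and there
\begin{equation}\label{eq:sdisc}
s_k=\delta_k-\sum_{j\ge k}\rho^{k-j}x_j,\qquad s_ku_k=\delta_k-x_k\quad\text{with}\quad|u_k-1|\le e^{-c\lambda^k}.
\end{equation}
\end{lemma}

\begin{proof}
Let $n_k=\max(|x_k|,|y_k|)$ and $\theta_k=\tau\log(8n_k)+\log|z_k|$, a negative subharmonic function on $\Delta_R$ for $k\ge k_R$. By Lemma~\ref{lem:G}(iii),
\[
\theta_{k+1}\le(2\tau+1)\log(8n_k)+(\tau+1)\log|z_k|=\lambda\theta_k .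
\]
So on each $\Delta_R$ the sequence $\lambda^{-k}\theta_k$, $k\ge k_R$, decreases, and its limit $\theta_\infty\le0$ is subharmonic on $\mathbb C$. By (R1), $n_k(0)\le3|\mathring x_k|$, so $\theta_k(0)\le-N_k+\tau\log24$ and $\theta_\infty(0)=-\infty$ by Lemma~\ref{lem:base}(c). By (L), $\theta_\infty\equiv-\infty$.

Let $J_k=\rho^{-k}(1+s_k)$ and $J=J_k+\sum_{j\ge k}\rho^{-j}x_j$. By \eqref{eq:size} the series converges uniformly on $\Delta_4$, so $J$ is meromorphic on $\Delta_4$. Let $\Sigma\subset\Delta_4$ be the countable set of zeros of the functions $x_ky_kz_k$, $k\ge k_4$. Off $\Sigma$ Lemma~\ref{lem:J} applies, so $J$ does not depend on $k$; and $J(0)=1$ by (R2). Let $\zeta\notin\Sigma$ and suppose $|J(\zeta)|\ne1$. Since $J_k(\zeta)\to J(\zeta)$ and $|\rho|=1$, there is $c'>0$ with $|s_k(\zeta)|=|\rho^kJ_k(\zeta)-1|\ge\bigl||J_k(\zeta)|-1\bigr|\ge c'$ for large $k$. By \eqref{eq:logs}, $\lambda^{-k-1}\Phi_{k+1}(\zeta)\ge\lambda^{-k}\Phi_k(\zeta)-\lambda^{-k}|\log c'|$, so $\lambda^{-k}\Phi_k(\zeta)$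 is bounded below. As $\Phi_k\le\theta_k$, we get $\theta_\infty(\zeta)>-\infty$, a contradiction. So $|J|=1$ off a countable set, and the open mapping theorem gives $J\equiv J(0)=1$. The first formula follows, and it shows that $s_k$ is holomorphic. The second follows from \eqref{eq:su} and \eqref{eq:size}.
\end{proof}

\subsection{Points above and below the base orbit}

Let $D_k=\Phi_k+N_k=\Phi_k-\Phi_k(0)$ on $\Delta_4$. It compares the orbit of $v_k(\zeta)$ with the base orbit, and by \eqref{eq:logs}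
\begin{equation}\label{eq:D}
D_{k+1}=\lambda\bigl(D_k+\ell_k-\ell_k(0)\bigr)
\end{equation}
where $D_k>-\infty$. For large $k\notin\mathcal E$, \eqref{eq:size}, \eqref{eq:sdisc} and (R4) give $s_k=\delta_k(1+O(e^{-c\lambda^k}))$ on $\Delta_4$. So $s_k$ has no zeros there, and
\begin{equation}\label{eq:ell}
|\ell_k(\zeta)-\ell_k(0)|\le e^{-c\lambda^k}\qquad(\zeta\in\Delta_4,\ k\notin\mathcal E\text{ large}).
\end{equation}

\begin{lemma}\label{lem:block}
There is $c_1\in(0,1]$ such that for all large $i$, with $K=K_i$, $k=q_i$, $g=g_i$, and all $\zeta\in\Delta_4$: if $D_K(\zeta)=-\infty$, then $D_k(\zeta)=-\infty$; otherwise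
\begin{align}
&D_j(\zeta)=\lambda^{j-K}\bigl(D_K(\zeta)+\epsilon_j\bigr)\quad\text{with}\quad|\epsilon_j|\le e^{-c_1\lambda^K}\qquad(K\le j\le k),\label{eq:blockD}\\
&\Bigl|\log\Bigl|\frac{x_k(\zeta)}{\mathring x_k}\Bigr|-\frac{D_k(\zeta)}{\sqrt5}\Bigr|\le\lambda^{-2g}|D_k(\zeta)|+10^{-3}.\label{eq:blockx}
\end{align}
\end{lemma}

\begin{proof}
Since $x_{j+1}=x_jy_jz_j$ and $z_{j+1}=y_jz_j$, a zero of $x_j$ is a zero of $x_{j+1}$ and a zero of $z_j$ is a zero of $z_{j+1}$; this is the first claim. Otherwise apply Lemma~\ref{lem:lin}(c) to the differences of the values at $\zeta$ and at $0$. By \eqref{eq:ell}, $\sum_{j=K}^{k-1}|\ell_j(\zeta)-\ell_j(0)|\le2e^{-c\lambda^K}\le e^{-c_1\lambda^K}$, which gives \eqref{eq:blockD}. By \eqref{eq:logs} the left side of \eqref{eq:blockx} equals $|\Psi_k(\zeta)-\Psi_k(0)|$, which is at most $\mu^g(|\Psi_K(\zeta)|+|\Psi_K(0)|)+e^{-c_1\lambda^K}$. Now $|\Psi_K(0)|\le N_K$ and $|\Psi_K(\zeta)|\le N_K+|D_K(\zeta)|\le N_K+\lambda^{-g}|D_k(\zeta)|+1$ by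 \eqref{eq:blockD}. Finally $\mu^g(2N_K+1)\le C\mu^{2K}K\lambda^K\to0$ by \eqref{eq:long} and Lemma~\ref{lem:base}(c).
\end{proof}

In the monomial model $D_k/N_k$ does not depend on $k$. For $G$ this remains nearly true inside a block, but at a resonant time $N_k$ acquires the extra factor $\kappa$, and whether $D_k(\zeta)$ follows depends on its sign. If $D_k(\zeta)$ is large, then $|x_k(\zeta)|$ is much larger than $|\delta_k|$, so $s_k(\zeta)\approx-x_k(\zeta)$ and $D_k$ acquires the same factor. If $D_k(\zeta)$ is very negative, then $s_k(\zeta)\approx\delta_k$ does not depend on $\zeta$, and $D_k$ falls behind.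

\begin{lemma}\label{lem:pm}
There is $i_0$ such that for $i\ge i_0$ and $\zeta\in\Delta_4$:
\begin{enumerate}
\item[(a)] if $D_{q_i}(\zeta)>20$, then $\liminf_{j\to\infty}D_j(\zeta)/N_j>0$;
\item[(b)] if $-\infty<D_{q_i}(\zeta)<-20$, then $D_j(\zeta)/N_j\to0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $k=q_i$, $g=g_i$ with $i$ large. By (R5) and Lemma~\ref{lem:base}(b), the numbers $\log|\delta_k|-\log|\kappa\mathring x_k|$ and $\ell_k(0)-\log|\mathring x_k|+\frac12\log5$ have modulus at most $0.005$. All functions below are evaluated at $\zeta$.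

(a) By \eqref{eq:blockx}, $\log|x_k/\mathring x_k|\ge0.44\cdot20-10^{-3}>8$, so $|\delta_k/x_k|\le1.5e^{-8}<10^{-3}$, and \eqref{eq:sdisc} gives $\bigl|\ell_k-\log|x_k|\bigr|\le0.01$. Hence, by \eqref{eq:blockx} again,
\[
\ell_k-\ell_k(0)\ge\log|x_k/\mathring x_k|+\tfrac12\log5-0.02\ge\bigl(\tfrac1{\sqrt5}-\lambda^{-2g}\bigr)D_k ,
\]
and \eqref{eq:D} gives $D_{k+1}\ge\lambda(\kappa-\lambda^{-2g})D_k>20\cdot1.4\lambda>21$. By \eqref{eq:blockD} for the next block, $D_j>20$ for $K_{i+1}\le j\le q_{i+1}$. So the hypothesis holds again at $q_{i+1}$, and $D_j>20$ for all $j\ge q_i$. For such $j\notin\mathcal E$, \eqref{eq:D} and \eqref{eq:ell} give $D_{j+1}\ge\lambda D_j(1-e^{-c\lambda^j})$. Comparing with Lemma~\ref{lem:base}(a),(b), we see that $D_j/N_j>0$ is multiplied at each step by a positive factor that is at least $1-O(\lambda^{-j/4})$ for $j\notin\mathcal E$ and at least $1-O(\lambda^{-j/4})-\lambda^{-2g_l}$ for $j=q_l$. The defects are summable, so the lower limit is positive.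

(b) By \eqref{eq:blockx}, $\log|x_k/\mathring x_k|<-8$, so $|x_k/\delta_k|<10^{-3}$ and $\bigl|\ell_k-\log|\delta_k|\bigr|\le0.01$. Hence $\ell_k-\ell_k(0)$ differs from $\log(\kappa\sqrt5)=\log(\sqrt5+1)=1.17\ldots$ by at most $0.02$ and lies in $[1,1.4]$. By \eqref{eq:D}, $\lambda D_k\le D_{k+1}\le\lambda(D_k+1.4)<-21$. By \eqref{eq:blockD} for the next block, $-\infty<D_j<-20$ for $K_{i+1}\le j\le q_{i+1}$, and so for all $j\ge q_i$. Thus $|D_{j+1}|\le\lambda|D_j|$ for $j\in\mathcal E$ and $|D_{j+1}|\le\lambda|D_j|(1+e^{-c\lambda^j})$ for $j\notin\mathcal E$. By Lemma~\ref{lem:base}, $|D_j|/N_j$ is multiplied at each step by at most $1+O(\lambda^{-j/4})$, times $\kappa^{-1}$ if $j\in\mathcal E$. As $\mathcal E$ is infinite, the ratio tends to $0$.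
\end{proof}

\begin{lemma}\label{lem:dich}
One of the following holds: {\rm(I)} $D_{q_i}\le20$ on $\Delta_4$ for all $i\ge i_0$; {\rm(II)} $D_{q_i}\ge-20$ on $\Delta_4$ for all $i\ge i_0$.
\end{lemma}

\begin{proof}
The functions $f_k=\Phi_k/N_k$ are negative and subharmonic on $\Delta_R$ for $k\ge k_R$, and $f_k(0)=-1$. So the first alternative in (H) is excluded on every $\Delta_R$, for every subsequence. A diagonal argument gives a subsequence that converges in $L^1_{\mathrm{loc}}(\mathbb C)$ and almost everywhere to a subharmonic function $f\le0$ on $\mathbb C$, which is a finite constant $\gamma$ by (L). On $\Delta_4$ we have $f_k=-1+D_k/N_k$. If (I) fails, the open set $\{D_{q_i}>20\}$ is nonempty for some $i\ge i_0$. It contains a point where the subsequence converges to $\gamma$, and Lemma~\ref{lem:pm}(a) gives $\gamma>-1$. If (II) fails, the open set $\{D_{q_i}<-20\}$ is nonempty for some $i\ge i_0$. Removing the discrete set $\{D_{q_i}=-\infty\}$, we find a point where the subsequence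 converges to $\gamma$ and Lemma~\ref{lem:pm}(b) applies, so $\gamma=-1$. Hence (I) and (II) cannot both fail.
\end{proof}

\subsection{The expanding component of the jet is tiny after each resonance}

A one-sided bound at the end of a block becomes, after division by $\lambda^{g_i}$, a very small one-sided bound at its beginning. For the real part of a holomorphic function a one-sided bound controls the Taylor coefficients. To write $D_k$ as such a real part we must first exclude zeros. Put $\eta_i=2e^{-c_1\lambda^{K_i}}$.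

\begin{lemma}\label{lem:zerofree}
The functions $x_k,z_k$ $(k\ge k_4)$ have no zeros in $\Delta_2$. For large $i$ and $K=K_i$, all Taylor coefficients at $0$ of $\tau\log(x_K/\mathring x_K)+\log(z_K/\mathring z_K)$, with the branches vanishing at $0$, have modulus at most $2\eta_i$.
\end{lemma}

\begin{proof}
Let $i$ be large and $K=K_i$. By \eqref{eq:blockD}, \eqref{eq:long} and $c_1\le1$, we have $D_K\le\eta_i$ on $\Delta_4$ in case (I). In case (II), $D_{q_i}$ is finite on $\Delta_4$, so $D_K$ is finite by Lemma~\ref{lem:block}; then $x_K,z_K$ have no zeros in $\Delta_4$, and $D_K\ge-\eta_i$. In case (I) suppose that $x_Kz_K$ has a zero $\zeta_0\in\Delta_2$. Since $D_K=\tau\log|x_K/\mathring x_K|+\log|z_K/\mathring z_K|$ and $\tau>1$, (J) shows that the mean of $D_K$ over $|\zeta|=3$ is at least $\log(3/|\zeta_0|)>\log\frac32$, which exceeds $\eta_i$. So in both cases $x_K,z_K$ are zero-free on $\Delta_2$ for arbitrarily large $K$. As zeros persist (proof of Lemma~\ref{lem:block}),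 all $x_k,z_k$ are zero-free on $\Delta_2$. The function in the statement has real part $D_K$; apply (C) with $r=2$ to it in case (I) and to its negative in case (II).
\end{proof}

The derivative of $v_k$ at $0$ may vanish, so we use the first nonzero jet. Let $m\ge1$ be the order of vanishing of $v_k-P_k$ at $0$. It is finite since $v_k$ is non-constant, and independent of $k$ since $G$ is locally biholomorphic at $P_k$. Let $[h]$ be the coefficient of $\zeta^m$ in the Taylor series of $h$ at $0$. For a holomorphic function $H$ near $P_k$ we have $[H\circ v_k]=dH_{P_k}([v_k])$, because the higher-order terms vanish to order $2m>m$. Put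
\[
\hat x_k=[\log x_k]=[x_k]/\mathring x_k,\qquad\hat z_k=[\log z_k]=[z_k]/\mathring z_k,\qquad\hat s_k=[\log s_k]=[s_k]/\mathring s_k .
\]
By (R1), $(\log x,\log z,\log s)$ are coordinates near $P_k$, so $(\hat x_k,\hat z_k,\hat s_k)\ne0$. Taking logarithms in \eqref{eq:rec} shows that Lemma~\ref{lem:lin} applies to these numbers. With $a_k,b_k,\nu_k$ as defined there, Lemma~\ref{lem:zerofree} gives
\begin{equation}\label{eq:asmall}
|a_{K_i}|\le2\eta_i\qquad(i\text{ large}).
\end{equation}

\subsection{The jet cannot shrink that fast}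

It remains to justify the idealization of $\hat s_k$ made in Section~\ref{sec:model}. Cauchy's estimate for $\log u_k$ would give an error $e^{-c\lambda^k}$, but we have no lower bound for $\nu_k$ yet, so the error must be bounded by a small multiple of $\nu_k$. The difficulty is that $\hat s_k$ depends on all later $\hat x_j$. A weighted supremum over the future resolves this.

\begin{lemma}\label{lem:rel}
For all large $k$ we have $\nu_k>0$, and
\[
|\hat s_k|\le e^{-c\lambda^k}\nu_k\quad(k\notin\mathcal E),\qquad|\hat s_k+\sqrt5\,\hat x_k|\le\lambda^{-5k}\nu_k\quad(k\in\mathcal E).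
\]
\end{lemma}

\begin{proof}
Let $h_k=\max(|\hat x_k|,|\hat z_k|)$ and $\Gamma_k=\sup_{j\ge k}16^{-(j-k)}h_j$. On $\Delta_2$ we have $\operatorname{Re}\log(x_k/\mathring x_k)\le-\log|\mathring x_k|\le N_k$ and $\operatorname{Re}\log(z_k/\mathring z_k)\le-\log|\mathring z_k|\le N_k$, so $h_k\le2N_k\le Ck\lambda^k$ by (C) and Lemma~\ref{lem:base}(c). As $\lambda<16$, $\Gamma_k<\infty$. The series in \eqref{eq:sdisc} converges uniformly, so $[s_k]=-\sum_{j\ge k}\rho^{k-j}\mathring x_j\hat x_j$. If $\Gamma_k=0$, this gives $\hat s_k=0$ and $(\hat x_k,\hat z_k,\hat s_k)=0$, which is false. So $\Gamma_k>0$.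

By \eqref{eq:rec}, $\mathring x_{k+1}/\mathring s_k=\mathring x_k^2\mathring z_k$ and $|\mathring x_{j+1}/\mathring x_j|=|\mathring z_{j+1}|\le\frac1{32}$. With $|\hat x_j|\le16^{j-k}\Gamma_k$ we get
\begin{equation}\label{eq:shat}
\Bigl|\hat s_k+\frac{\mathring x_k}{\mathring s_k}\hat x_k\Bigr|\le|\mathring x_k^2\mathring z_k|\,\Gamma_k\sum_{j>k}16^{j-k}32^{-(j-k-1)}=32|\mathring x_k^2\mathring z_k|\,\Gamma_k .
\end{equation}
For large $k$, $32|\mathring x_k^2\mathring z_k|\le1$, and $|\mathring x_k/\mathring s_k|\le3$ by Lemma~\ref{lem:base}(a),(b); so $h_{k+1}\le3h_k+|\hat s_k|\le6h_k+\Gamma_k$. For $j>k$ both $16^{-(j-1-k)}h_{j-1}$ and $16^{-(j-1-k)}\Gamma_{j-1}$ are at most $\Gamma_k$, so $16^{-(j-k)}h_j\le\frac7{16}\Gamma_k$. Since $0<\Gamma_k<\infty$, the supremum is attained at $j=k$ only: $\Gamma_k=h_k\le2\nu_k$ by Lemma~\ref{lem:lin}(a). Thus $\nu_k>0$, and the right side of \eqref{eq:shat} is at most $e^{-c\lambda^k}\nu_k$. The two estimates follow from $|\hat x_k|\le1.45\,\nu_k$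 and from $|\mathring x_k/\mathring s_k|\le e^{-c\lambda^k}$ for $k\notin\mathcal E$, respectively $\mathring x_k/\mathring s_k=\sqrt5+O(\lambda^{-6k})$ for $k\in\mathcal E$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:none}]
\emph{Lower bound.} We claim that $\nu_k\le8\nu_{k+1}$ for all large $k$. For $k\notin\mathcal E$, Lemma~\ref{lem:lin}(b) gives $a_k=\mu a_{k+1}-\hat s_k$ and $b_k=\lambda b_{k+1}+\frac1{\sqrt5}\hat s_k$, so $\nu_k\le\lambda\nu_{k+1}+\frac12\nu_k$. For $k\in\mathcal E$ let $\epsilon=\hat s_k+\sqrt5\,\hat x_k$, so $|\epsilon|\le\lambda^{-5k}\nu_k$. Lemma~\ref{lem:lin}(d) gives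
\begin{equation}\label{eq:bk}
|b_k|\le\frac{|a_{k+1}|}{\sqrt5\lambda}+|\epsilon|,\qquad|a_k|\le\sqrt5\bigl(\lambda|b_{k+1}|+2|b_k|\bigr)+|\epsilon|\le7\nu_{k+1}+6|\epsilon| ,
\end{equation}
so $\nu_k\le7\nu_{k+1}+6\lambda^{-5k}\nu_k$. This proves the claim. Fixing a large $k_*$, we obtain $0<\nu_{k_*}\le8^{K_i}\nu_{K_i}$ for all large $i$.

\emph{Upper bound.} Let $K=K_i$, $k=q_i$, $g=g_i$ with $i$ large; note $k+1=K_{i+1}$. For $K\le j<k$, Lemmas~\ref{lem:lin}(b) and~\ref{lem:rel} give $\nu_{j+1}\le\lambda(1+e^{-c\lambda^j})\nu_j$, so $\nu_j\le2\lambda^{j-K}\nu_K$ for $K\le j\le k$. By \eqref{eq:bk} and \eqref{eq:asmall} for $i+1$, $|b_k|\le2\eta_{i+1}+2\lambda^{g-5k}\nu_K$. Solving Lemma~\ref{lem:lin}(c) for $b_K$,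
\[
|b_K|\le\lambda^g|b_k|+\sum_{j=K}^{k-1}\lambda^{j-K}|\hat s_j|\le2\lambda^k\eta_{i+1}+2\lambda^{2g-5k}\nu_K+2\nu_K\sum_{j\ge K}\lambda^{2(j-K)}e^{-c\lambda^j}\le\eta_i+\tfrac12\nu_K .
\]
Here $2\lambda^k\eta_{i+1}=4\lambda^ke^{-c_1\lambda^{k+1}}\le2e^{-c_1\lambda^k}\le\eta_i$ for large $k$. With \eqref{eq:asmall} we get $\nu_K\le|a_K|+|b_K|\le3\eta_i+\frac12\nu_K$, that is, $\nu_{K_i}\le6\eta_i$.

The two bounds give $0<\nu_{k_*}\le12\cdot8^{K_i}e^{-c_1\lambda^{K_i}}\to0$, a contradiction.
\end{proof}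

\section{Construction of the resonant orbit}\label{sec:orbit}

We prove Proposition~\ref{prop:orbit}. Write $e(t)=e^{2\pi it}$ and $\Delta(a,r)=\{\omega:|\omega-a|<r\}$. There are two parameters, the rotation number $\alpha$ with $\rho=e(\alpha)$ and $\omega=\log z_1$, and we must solve $\kappa x_{q_i}\approx\delta_{q_i}$ for infinitely many $i$. If $\alpha$ is close to a rational $\alpha_{i+1}$ with $q_i\alpha_{i+1}\equiv1/q_{i+1}$ modulo $\mathbb Z$, then $|\delta_{q_i}|\approx2\pi/q_{i+1}$, so the choice of the integer $q_{i+1}$ matches the moduli. What remains is a bounded discrepancy between $\log\kappa x_{q_i}$ and $\log\delta_{q_i}$, which we remove by moving $\omega$. This move must be too small to disturb the earlier equations, so $\log x_{q_i}$ has to be very sensitive to $\omega$. The danger is the exchange of directions itself, which replaces the large component $a$ of the $\omega$-derivative by the small one; we shall see that $|ab|$ is nearly conserved, so that $a$ recovers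 during the next block. Finally, the multiples $2q_i,3q_i,\dots$ must not be resonant, and this requires an upper bound for $q_{i+1}$.

Let $L$ be an integer larger than a suitable absolute constant. All the $q_i$ will be at least $L$, and the numerical inequalities below hold for that reason.

\subsection{A holomorphic family of orbits with $J=1$}

Let $x_1=e^{-L}/32$, $\omega_0=-(L+1)$, $\mathbb D=\Delta(\omega_0,1)$ and $\mathbb A=\{\frac12<|\rho|<2\}$.

\begin{lemma}\label{lem:family}
There are holomorphic functions $x_k,z_k,s_k,u_k$ $(k\ge1)$ of $(\rho,\omega)\in\mathbb A\times\mathbb D$, with $x_1$ the constant above and $z_1=e^\omega$, such that $(x_k,x_ks_k,z_k)_{k\geq1}$ is an orbit of $G_\rho$, \eqref{eq:rec} holds, $s_k=\delta_k-\sum_{j\ge k}\rho^{k-j}x_j$, $s_ku_k=\delta_k-x_k$, $|s_1|<4$, and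
\begin{equation}\label{eq:fam}
|x_k|\le\tfrac18e^{-L\lambda^{k-1}},\qquad|z_k|\le e^{-0.6L\lambda^{k-1}},\qquad|u_k-1|\le e^{-L\lambda^{k-1}}.
\end{equation}
For $|\rho|=1$ and $|\omega-\omega_0|\le\frac12$ we have $|s_k|\le3$, $|\partial_\omega x_k|\le1$, $|\partial_\rho x_k|\le1$ and $|\partial_\omega\log u_k|\le4e^{-L\lambda^{k-1}}$.
\end{lemma}

\begin{proof}
For $(\rho,\omega)\in\mathbb A\times\mathbb D$ and $|s|<4$ let $(x_k,y_k,z_k)$ be the $G_\rho$-orbit of $(x_1,x_1s,e^\omega)$. As $8|x_1s|\le e^{-L}$ and $|e^\omega|\le e^{-L}$, Lemma~\ref{lem:G}(iii) gives the first two bounds in \eqref{eq:fam}. Consider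
\[
g(\rho,\omega,s)=s-(\rho-1)+\sum_{j\ge1}\rho^{1-j}x_j .
\]
Since $\lambda^{j-1}\ge j$, the series is dominated by $\frac18\sum_j2^{j-1}e^{-Lj}\le\frac14e^{-L}$, so $g$ is holomorphic. On $|s|=3.9$ we have $|s-(\rho-1)|>0.9>\frac14e^{-L}$, so by Rouch\'e's theorem $g(\rho,\omega,\cdot)$ has exactly one zero $s_1$ in $|s|<3.9$, and $s_1=\frac1{2\pi i}\oint_{|s|=3.9}s\,\partial_sg/g\,ds$ is holomorphic in $(\rho,\omega)$. Take $s=s_1$ and define $s_k$ by $s_{k+1}=\rho(1+s_k+x_k)-1$. If $y_k=x_ks_k$, then $y_{k+1}=y_kz_kx_k(\rho s_k+\rho-1+\rho x_k)=x_{k+1}s_{k+1}$, so \eqref{eq:rec} holds for all $k$. The equation $g=0$ says that $J=1$, and Lemma~\ref{lem:J} gives the formulas for $s_k$ and $u_k$, with $|u_k-1|\le4|x_k^2z_k|\le e^{-L\lambda^{k-1}}$. For $|\rho|=1$, $|s_k|\le(2+|x_k|)/|u_k|\le3$. The derivative bounds are Cauchy's estimates on discs of radius $\frac12$, which lie in $\mathbb D$ and $\mathbb A$, applied to $|x_k|\le\frac18$ and $|\log u_k|\le2|u_k-1|$.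
\end{proof}

\subsection{The inductive data and the small divisors}

For integers $r_l,q_l$ with $q_l\geq1$ and points $\omega_l$ put
\[
\alpha_l=\frac{r_l}{q_l},\quad t_l=\frac{2}{q_l}e^{-\lambda^{q_l}},\quad T_l=[\alpha_l,\alpha_l+t_l],\quad\Omega_l=\Delta(\omega_l,q_l^{-4}),\quad\Omega_l^+=\Delta(\omega_l,2q_l^{-3/2}).
\]
\emph{Data of stage $i$} consist of $r_l,q_l,\omega_l$ for $1\le l\le i$, with $r_1=1$, $q_1=L$, $\omega_1=\omega_0$, such that for all $l<i$:
\begin{enumerate}
\item[(S1)] $r_{l+1}q_l-r_lq_{l+1}=1$, $\ \exp(\lambda^{q_l})\le q_{l+1}\le\exp(\lambda^{3q_l/2})$, and $\omega_{l+1}\in\Omega_l$;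
\item[(S2)] $\delta_{q_l}\ne0$ and $|\kappa x_{q_l}/\delta_{q_l}-1|\le\lambda^{-6q_l}$ at $(e(\alpha),\omega)$ for all $\alpha\in T_i$, $\omega\in\Omega_i^+$.
\end{enumerate}
Data of stage $1$ exist, the conditions being empty. From (S1): $r_l,q_l$ are coprime, $\alpha_{l+1}-\alpha_l=\frac1{q_lq_{l+1}}\le t_l/2$, $q_{l+1}\ge10q_l$ and $q_l\ge10^{l-1}L$. Since $t_{l+1}\le\min\bigl(t_l/2,\frac1{q_lq_{l+1}}\bigr)$ and $q_l^{-4}+2q_{l+1}^{-3/2}\le2q_l^{-3/2}$,
\begin{equation}\label{eq:nested}
T_{l+1}\subset T_l,\qquad\alpha-\alpha_l\in\Bigl[\frac1{q_lq_{l+1}},\frac2{q_lq_{l+1}}\Bigr]\ \text{ for }\alpha\in T_{l+1},\qquad\Omega_{l+1}^+\subset\Omega_l^+\subset\Delta(\omega_0,\tfrac12).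
\end{equation}

\begin{lemma}\label{lem:div}
Assume {\rm(S1)} for $l<i$. If $\alpha\in T_i$, $\rho=e(\alpha)$, $1\le k<q_i$ and $k\notin\{q_1,\dots,q_{i-1}\}$, then $|\delta_k|\ge\frac2L\exp(-\lambda^{3k/4})$.
\end{lemma}

\begin{proof}
Let $\|t\|$ be the distance from $t$ to $\mathbb Z$; then $|e(t)-1|=2\sin\pi\|t\|\ge4\|t\|$. If $q_l\nmid k$, then $\|k\alpha_l\|\ge1/q_l$ by coprimality. If $k<q_1$, then $k|\alpha-\alpha_1|\le q_1t_1\le\frac1{2q_1}$, so $\|k\alpha\|\ge\frac1{2q_1}$ and $|\delta_k|\ge\frac2L$. Otherwise $q_l<k<q_{l+1}$ for some $l<i$. Let $\beta=\alpha-\alpha_l$, which is estimated in \eqref{eq:nested}.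

If $k\le q_{l+1}/4$ and $q_l\nmid k$, then $k\beta\le\frac1{2q_l}$, so $|\delta_k|\ge\frac2{q_l}\ge\frac1{2k}$.

If $k\le q_{l+1}/4$ and $q_l\mid k$, then $k\ge2q_l$ and $k\beta\le\frac12$, so $\|k\alpha\|=k\beta\ge\frac2{q_{l+1}}$. By the upper bound in (S1), $|\delta_k|\ge\frac1{q_{l+1}}\ge\exp(-\lambda^{3q_l/2})\ge\exp(-\lambda^{3k/4})$.

If $k>q_{l+1}/4$, then $q_{l+1}\nmid k$ and $k|\alpha-\alpha_{l+1}|\le q_{l+1}t_{l+1}\le\frac1{2q_{l+1}}$, so $|\delta_k|\ge\frac2{q_{l+1}}\ge\frac1{2k}$.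

Since $\frac1{2k}\ge\exp(-\lambda^{3k/4})$ for $k>L$, and $L\geq2$, the lemma follows.
\end{proof}

\subsection{Sensitivity to $\omega$}

\begin{lemma}\label{lem:deriv}
Let data of stage $i$ be given, $\alpha\in T_i$, $\omega\in\Omega_i^+$. At $(e(\alpha),\omega)$ the following hold.
\begin{enumerate}
\item[(a)] If $k<q_i$ and $k\notin\{q_1,\dots,q_{i-1}\}$, then $|x_k/\delta_k|\le\frac12e^{-\frac12L\lambda^{k-1}}$. If $k=q_l$ with $l<i$, then $\delta_k\neq x_k$ and $\bigl|\frac{x_k}{\delta_k-x_k}-\sqrt5\bigr|\le8\lambda^{-6k}$.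
\item[(b)] $x_k,z_k\ne0$ for $k\le q_i$, and $s_k\ne0$ for $k<q_i$.
\item[(c)] $\frac13\lambda^{q_i/2}\le|\partial_\omega\log x_{q_i}|\le\lambda^{q_i}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $\lambda^{3k/4}\le\lambda^{3/4}\lambda^{k-1}\le2.1\lambda^{k-1}$, \eqref{eq:fam} and Lemma~\ref{lem:div} give $|x_k/\delta_k|\le\frac L2e^{-(L-2.1)\lambda^{k-1}}\le\frac12e^{-\frac12L\lambda^{k-1}}$. For $k=q_l$ write $\kappa x_k/\delta_k=1+\epsilon$ with $|\epsilon|\le\lambda^{-6k}$. With $\kappa-1=\frac1{\sqrt5}$,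
\[
\frac{x_k}{\delta_k-x_k}-\sqrt5=\frac{1+\epsilon}{\kappa-1-\epsilon}-\frac1{\kappa-1}=\frac{5\kappa\,\epsilon}{1-\sqrt5\,\epsilon},\qquad5\kappa<7.3 .
\]

(b) By (a), $\delta_k\ne x_k$ and hence $s_k\ne0$ for $k<q_i$. Now use $x_1z_1\neq0$ and \eqref{eq:rec}.

(c) Let $\hat x_k,\hat z_k,\hat s_k$ be the derivatives $\partial_\omega\log$ of $x_k,z_k,s_k$. Lemma~\ref{lem:lin} applies for $k<q_i$. As $\delta_k$ does not depend on $\omega$, $\hat s_k=-\frac{x_k}{\delta_k-x_k}\hat x_k-\partial_\omega\log u_k$. By (a), $|\hat x_k|\le1.45\,\nu_k$ and Lemma~\ref{lem:family},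
\begin{equation}\label{eq:shat2}
|\hat s_k|\le4e^{-\frac12L\lambda^{k-1}}(\nu_k+1)\quad(k<q_i,\ k\ne q_l\text{ for all }l),\qquad|\hat s_k+\sqrt5\,\hat x_k|\le\lambda^{-5k}(\nu_k+1)\quad(k=q_l,\ l<i).
\end{equation}
We also use, for $K\ge1$,
\begin{equation}\label{eq:sum}
\sum_{j\ge K}\lambda^{2(j-K)}e^{-\frac12L\lambda^{j-1}}\le2e^{-\frac12L\lambda^{K-1}},
\end{equation}
which holds because each term is $\lambda^2e^{-\frac12L\tau\lambda^{j-1}}\le\frac12$ times the preceding one. Initially $\hat x_1=0$ and $\hat z_1=1$, so $a_1=1$ and $b_1=-\frac1{\sqrt5}$. We show by induction on $l\le i$ that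
\begin{equation}\label{eq:claim}
0.2\le|a_{q_l}b_{q_l}|\le1,\qquad\lambda^{q_l/2}\le|a_{q_l}|\le\lambda^{q_l}.
\end{equation}

\emph{The first block.} Let $k\le q_1$ and suppose $\nu_j\le1.01\lambda^{j-1}$ for $j<k$. By \eqref{eq:shat2} and \eqref{eq:sum}, $\sum_{j<k}\lambda^{j-1}|\hat s_j|\le9\sum_j\lambda^{2(j-1)}e^{-\frac12L\lambda^{j-1}}\le18e^{-L/2}\le10^{-3}$. Lemma~\ref{lem:lin}(c) with $K=1$ gives $|\mu^{k-1}a_k-1|\le10^{-3}$ and $|\lambda^{k-1}b_k+\frac1{\sqrt5}|\le10^{-3}$, so $\nu_k\le1.01\lambda^{k-1}$, and the estimates hold for all $k\le q_1$. At $k=q_1=L$ we get $|a_{q_1}b_{q_1}|\in[0.44,0.455]$ and \eqref{eq:claim}.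

\emph{From $l$ to $l+1\le i$.} Let $q=q_l$, $q'=q_{l+1}$, $K=q+1$. By \eqref{eq:claim}, $0.2\lambda^{-q}\le|b_q|\le\lambda^{-q/2}$ and $\nu_q\le\lambda^q$. So $\epsilon=\hat s_q+\sqrt5\,\hat x_q$ satisfies $|\epsilon|\le2\lambda^{-4q}$, and Lemma~\ref{lem:lin}(d) gives
\[
a_K=-\sqrt5\lambda b_q(1+\vartheta_1),\qquad b_K=\tfrac\mu{\sqrt5}a_q(1+\vartheta_2),
\]
with $|\vartheta_1|\le|\epsilon|/(\sqrt5|b_q|)\le5\lambda^{-3q}$ and $|\vartheta_2|\le(2\sqrt5|b_q|+|\epsilon|)/|a_q|\le5\lambda^{-q}$. Since $0.2\sqrt5\lambda>1.1$ and $\mu/\sqrt5\in[0.17,0.18]$, we have $|a_K|\ge\lambda^{-q}$, $|b_K|\ge1$ and $S:=|a_K|+|b_K|+1\le\lambda^q$. Let $K\le k\le q'$ and suppose $\nu_j\le2\lambda^{j-K}S$ for $K\le j<k$. By \eqref{eq:shat2} and \eqref{eq:sum},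
\[
\sum_{j=K}^{k-1}\lambda^{j-K}|\hat s_j|\le12S\sum_{j\ge K}\lambda^{2(j-K)}e^{-\frac12L\lambda^{j-1}}\le24\lambda^qe^{-\frac12L\lambda^q}\le\lambda^{-3q}.
\]
By Lemma~\ref{lem:lin}(c), $|\mu^{k-K}a_k-a_K|\le\lambda^{-3q}$ and $|\lambda^{k-K}b_k-b_K|\le\lambda^{-3q}$. So $\nu_k\le2\lambda^{k-K}S$, and the estimates hold for all $k\le q'$. The new relative errors are at most $\lambda^{-2q}$. Hence
\[
|a_{q'}|=\sqrt5\,\lambda^{q'-q}|b_q|(1+\vartheta_3),\qquad|b_{q'}|=\tfrac1{\sqrt5}\mu^{q'-q}|a_q|(1+\vartheta_4),\qquad|\vartheta_3|,|\vartheta_4|\le7\lambda^{-q}.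
\]
Thus $|a_{q'}b_{q'}|/|a_qb_q|$ lies in $[1-15\lambda^{-q},1+15\lambda^{-q}]$. The product of these factors over $q=q_1,\dots,q_l$ lies in $[0.9,1.1]$, because $\sum_l\lambda^{-q_l}\le2\lambda^{-L}$; this gives the first part of \eqref{eq:claim}. Finally $|a_{q'}|\le2\sqrt5\,\lambda^{q'-3q/2}\le\lambda^{q'}$ and $|a_{q'}|\ge0.4\lambda^{q'-2q}\ge\lambda^{q'/2}$, since $q'\ge10q$.

Part (c) follows from $\hat x_{q_i}=a_{q_i}/\sqrt5+b_{q_i}$ and $|b_{q_i}|\le\lambda^{-q_i/2}$.
\end{proof}

A lower bound for $|f'|$ alone does not say which values $f$ takes. The upper bound in (c) makes $f'$ almost constant on the much smaller disc $\Omega_i$, and then $f$ is almost linear.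

\begin{lemma}\label{lem:cover}
Let data of stage $i$ be given, $\alpha\in T_i$, and let $f(\omega)$ be a branch of $\log x_{q_i}(e(\alpha),\omega)$ on $\Omega_i^+$. Then $f(\Omega_i)\supset\Delta(f(\omega_i),10)$.
\end{lemma}

\begin{proof}
Let $q=q_i$. By Lemma~\ref{lem:deriv}(b),(c), $f$ and $h=\log(f'/f'(\omega_i))$, with $h(\omega_i)=0$, are holomorphic on $\Omega_i^+$, and $\operatorname{Re}h\le\log(3\lambda^{q/2})\le q$. By (C), on $\Omega_i$,
\[
|h|\le\frac{2q\cdot q^{-4}}{2q^{-3/2}-q^{-4}}\le2q^{-3/2},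
\]
so $|f'/f'(\omega_i)-1|\le\frac15$. Let $r=\frac12q^{-4}$ and $g(\omega)=f'(\omega_i)(\omega-\omega_i)$. On $|\omega-\omega_i|=r$ we have $|f-f(\omega_i)-g|\le\frac15|g|$ and $\frac45|g|\ge\frac2{15}\lambda^{q/2}q^{-4}>10$. If $|w-f(\omega_i)|<10$, then $|(f-w)-g|<|g|$ on this circle, and $f-w$ has a zero inside by Rouch\'e's theorem.
\end{proof}

\subsection{The inductive step}

Let data of stage $i$ be given, and let $\chi=|x_{q_i}(e(\alpha_i),\omega_i)|$. Then $0<\chi\le e^{-L\lambda^{q_i-1}}$ by Lemma~\ref{lem:deriv}(b) and \eqref{eq:fam}; in particular $q_i\chi\le0.01$. As $r_i$ is invertible modulo $q_i$, there is an integer $q_{i+1}$ with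
\[
r_iq_{i+1}\equiv-1\pmod{q_i},\qquad\Bigl|q_{i+1}-\frac{2\pi}{\kappa\chi}\Bigr|\le q_i .
\]
Put $r_{i+1}=(r_iq_{i+1}+1)/q_i$, so that $r_{i+1}q_i-r_iq_{i+1}=1$. Since $2\pi/\kappa=4.34\ldots$,
\begin{equation}\label{eq:qnext}
q_{i+1}=\frac{2\pi}{\kappa\chi}(1+\vartheta)\ \text{ with }|\vartheta|\le0.01,\qquad4/\chi\le q_{i+1}\le5/\chi ,
\end{equation}
and $q_{i+1}\ge e^{L\lambda^{q_i-1}}\ge\exp(\lambda^{q_i})$.

\emph{Upper bound for $q_{i+1}$.} We need a lower bound for $\chi$. At $(e(\alpha_i),\omega_i)$ let $N_k=-(\tau\log|x_k|+\log|z_k|)\ge0$ and $M_k=\lambda^{-k}N_k$ for $k\le q_i$. By Lemma~\ref{lem:lin}(b), $M_{k+1}=M_k-\lambda^{-k}\log|s_k|$. Let $k<q_i$. If $k\ne q_l$ for all $l$, then $|s_k|=|\delta_k-x_k|/|u_k|\ge\frac14|\delta_k|$ by Lemma~\ref{lem:deriv}(a), so $-\log|s_k|\le\lambda^{3k/4}+\log L+1$ by Lemma~\ref{lem:div}. If $k=q_l$ with $l<i$, then $|s_k|\ge\frac16|x_k|$ by Lemma~\ref{lem:deriv}(a), so $-\log|s_k|\le N_k/\tau+2$, and $M_{k+1}\le\tau M_k+2\lambda^{-k}$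 because $1+\tau^{-1}=\tau$. The second case occurs $i-1$ times, so
\[
M_{q_i}\le\tau^{i-1}\Bigl(M_1+\sum_{k\ge1}\bigl(\lambda^{-k/4}+\lambda^{-k}(\log L+3)\bigr)\Bigr)\le\tau^{i-1}\bigl((L+3)+4+(\log L+3)\bigr)\le2L\tau^{i-1}.
\]
Here $N_1\le\tau(L+\log32)+L+2\le\lambda(L+3)$, $\sum_k\lambda^{-k/4}=(\sqrt\tau-1)^{-1}<4$ and $\sum_k\lambda^{-k}=\tau^{-1}<1$. By \eqref{eq:qnext}, $\log q_{i+1}\le-\log\chi+2\le N_{q_i}+2\le(2L+2)\tau^{i-1}\lambda^{q_i}$. Since $2L+2\le\tau^L$ and $q_i\ge10^{i-1}L\ge L+i-1$, this is at most $\tau^{q_i}\lambda^{q_i}=\lambda^{3q_i/2}$.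

\emph{Choice of $\omega_{i+1}$.} Let $\rho_{i+1}=e(\alpha_{i+1})$; note $\alpha_{i+1}\in T_i$. As $q_i\alpha_{i+1}=r_i+1/q_{i+1}$, we have $\delta^*:=\delta_{q_i}(\rho_{i+1})=e(1/q_{i+1})-1$ and $|\delta^*|=2\sin(\pi/q_{i+1})$, so $|\delta^*|/\kappa\in[0.8\chi,1.2\chi]$ by \eqref{eq:qnext}. Integrating $|\partial_\rho x_{q_i}|\le1$ along the unit circle gives
\[
|x_{q_i}(\rho_{i+1},\omega_i)-x_{q_i}(e(\alpha_i),\omega_i)|\le\frac{2\pi}{q_iq_{i+1}}\le\frac{2\chi}{q_i}\le\frac\chi5 ,
\]
so $|x_{q_i}(\rho_{i+1},\omega_i)|\in[0.8\chi,1.2\chi]$ as well. Take $\alpha=\alpha_{i+1}$ in Lemma~\ref{lem:cover}. Some value $w$ of $\log(\delta^*/\kappa)$ satisfies $|w-f(\omega_i)|\le\log\frac32+\pi<10$, so there is $\omega_{i+1}\in\Omega_i$ with $\kappa x_{q_i}(\rho_{i+1},\omega_{i+1})=\delta^*$. Now (S1) holds for $l\le i$.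

\emph{Stability of the new equation.} Let $\alpha\in T_{i+1}$, $\omega\in\Omega_{i+1}^+$ and $q'=q_{i+1}$. By Lemma~\ref{lem:family} and \eqref{eq:nested}, $x_{q_i}(e(\alpha),\omega)$ differs from $\delta^*/\kappa$ by at most $2\pi t_{i+1}+2q'^{-3/2}\le3q'^{-3/2}$, and $\delta_{q_i}(e(\alpha))$ differs from $\delta^*$ by at most $2\pi q_it_{i+1}\le0.1q'^{-3/2}$. Since $|\delta^*|\ge4/q'$, we get $|\delta_{q_i}|\ge3.9/q'>0$ and
\[
\Bigl|\frac{\kappa x_{q_i}}{\delta_{q_i}}-1\Bigr|\le\frac{(3\kappa+0.1)\,q'^{-3/2}}{3.9\,q'^{-1}}\le2q'^{-1/2}\le2e^{-\frac12\lambda^{q_i}}\le\lambda^{-6q_i}.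
\]
This is the reason for the radius of $\Omega_l^+$: it is small compared with $|\delta_{q_{l-1}}|\approx2\pi/q_l$, and large compared with the radius of $\Omega_l$, as Lemma~\ref{lem:cover} requires. For $l<i$ condition (S2) is inherited, because $T_{i+1}\times\Omega_{i+1}^+\subset T_i\times\Omega_i^+$. We have extended the given data to data of stage $i+1$.

\subsection{The limit}

\begin{proof}[Proof of Proposition~\ref{prop:orbit}]
The inductive step yields infinite sequences $r_i,q_i,\omega_i$. The nested intervals $T_i$ shrink to a point $\alpha$. Since $|\omega_{j+1}-\omega_j|<q_j^{-4}$, the limit $\omega=\lim\omega_j$ exists, and $|\omega-\omega_i|\le\sum_{j\ge i}q_j^{-4}<2q_i^{-3/2}$. So $(\alpha,\omega)\in T_i\times\Omega_i^+$ for every $i$. Put $\rho=e(\alpha)$, $P=(x_1,x_1s_1(\rho,\omega),e^\omega)$ and $c_0=2/L$. Each entry of $P$ has modulus at most $e^{-L}$, so $P\in B_{1/32}$, and $P_k=(x_k,x_ks_k,z_k)$ at $(\rho,\omega)$. Every $k$ is less than some $q_i$. So (R1) follows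 from Lemmas~\ref{lem:deriv}(b) and~\ref{lem:family}, (R2) from Lemma~\ref{lem:family}, (R3) from (S1), (R4) from Lemma~\ref{lem:div}, and (R5) from (S2).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hormander}
H\"ormander, \emph{The Analysis of Linear Partial Differential Operators I}.

\bibitem{Winkelmann}
Joerg Winkelmann, \emph{An Example related to Brody's theorem}, arXiv:math/0405219 (2004).

\end{thebibliography}
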